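# Box powers and the Banach–Mazur game: a generic matrix of moves

## 1. A matrix that no small set of promises can fill

Let $\mu$ be an uncountable regular cardinal. Consider a matrix with $\mu$ rows and $\mu^+$ columns whose entries are ordinals below $\mu$, and the natural forcing that produces such a matrix.

**Definition.** $Q_\mu$ is the set of partial functions $q$ with $\operatorname{dom}q\subseteq\mu\times\mu^+$, $\operatorname{ran}q\subseteq\mu$ and $|q|<\mu$, ordered by $\supseteq$ (the larger function is the stronger condition). If $H\subseteq Q_\mu$ is generic, then $h=\bigcup H$ is a function $\mu\times\mu^+\to\mu$. We call $\{i\}\times\mu^+$ the $i$-th *row* and $\mu\times\{c\}$ the $c$-th *column*.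

For example, for $\mu=\omega_1$, the condition $q=\{((0,0),5),\,((3,\omega),0)\}$ promises $h(0,0)=5$ and $h(3,\omega)=0$. It says nothing about any row other than $0$ and $3$, and nothing about $h(0,1)$. Two conditions are compatible iff they agree on the intersection of their domains.

Three features will carry the first half of this lecture.

- **(M1)** A condition has fewer than $\mu$ elements, so some row is disjoint from its domain.
- **(M2)** The union of a decreasing $\omega$-sequence of conditions is a condition, because $\mu$ is regular and uncountable.
- **(M3)** For $c<\mu^+$ let $Q_\mu{\restriction}c$ be the set of $q\in Q_\mu$ with $\operatorname{dom}q\subseteq\mu\times c$. Then $Q_\mu\cong Q_\mu{\restriction}c\times\{q:\operatorname{dom}q\cap(\mu\times c)=\emptyset\}$. Information about the first $c$ columns is independent of column $c$.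

Here is what the matrix is for. Let $X$ be a topological space whose non-empty open sets are listed as $t(\alpha)$, $\alpha<\chi$, with $\chi<\mu$. Two players play a game with shrinking open sets in the product $X^\mu$. Player ONE uses $h$ as a source of moves. In coordinate $i$ the entry $h(i,c)$ proposes an open set; ONE plays it if it is legal there, and otherwise leaves that coordinate alone. After the opponent has answered, ONE passes to a column so far to the right that the answer just given cannot depend on it. Suppose the opponent nevertheless survives. A condition $q\in H$ is responsible for this, and by (M1) it leaves a whole row $i$ blank. In that row no promise was made about what ONE is going to play. So ONE's moves there may be dictated by anybody, and the answers forced in that row form a strategy for the game on $X$ itself.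

The rest of the lecture makes this precise and says which question it settles.

## 2. Weak $\alpha$-favorability and box powers

We work in ZFC. Spaces are Hausdorff unless we say otherwise, and non-empty.

**Definition.** In the *Banach–Mazur game* on $X$, ONE chooses a non-empty open $U_0$, TWO a non-empty open $V_0\subseteq U_0$, ONE a non-empty open $U_1\subseteq V_0$, and so on for $\omega$ innings. TWO wins the play if $\bigcap_{n<\omega}V_n\ne\emptyset$. Strategies are functions of the history. $X$ is *weakly $\alpha$-favorable* if TWO has a winning strategy.

**Definition.** The *box power* $X^\kappa$ is the product of $\kappa$ copies of $X$ with the topology whose basic open sets are all products $\prod_{i<\kappa}U_i$ of open sets $U_i\subseteq X$. We also allow an ordinal as index set; only its cardinality matters.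

For example, $\prod_{n\ge1}(-\frac1n,\frac1n)$ is open in the box power $\mathbb R^\omega$ but not in the usual product topology. If $X$ is discrete, then every box power of $X$ is discrete.

**Definition.** A space is *Baire* if every intersection of countably many dense open sets is dense.

Every weakly $\alpha$-favorable space has all of its box powers Baire (proof in Section 3). The subject of the lecture is the converse. Let

$$(\mathrm{GS})\qquad\text{for every space }X:\quad X\text{ is weakly }\alpha\text{-favorable}\iff\text{every box power of }X\text{ is Baire.}$$

Theorem GS (Galvin–Scheepers) says: if it is consistent that there is a proper class of measurable cardinals, then (GS) is consistent. The question, posed in Franklin D. Tall, "Some observations on the Baireness of $C_k(X)$ for a locally compact space $X$", arXiv:1507.06717 (2015), is whether large cardinals are necessary for this. They are not, and (GS) is not a theorem of ZFC either (if ZFC is consistent).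

**Theorem 1.** If ZFC is consistent, so is ZFC + (GS), even together with "there is no inaccessible cardinal". More precisely, $L$ has a countably closed class-forcing extension satisfying ZFC in which the following holds for every non-empty topological space $X$ (Hausdorff or not). If $\chi$ is an uncountable successor cardinal of $L$ such that $X$ and its topology are images of $\chi$, and $\mu=(\chi^+)^L$, then: $X$ is weakly $\alpha$-favorable iff all box powers of $X$ are Baire iff the box power $X^\mu$ is Baire.

**Theorem 2.** If $V=L[A]$ for some set $A$ of ordinals, then (GS) fails, and the counterexample can be taken metrizable.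

## 3. The game by hand, and Oxtoby's lemma

**Easy spaces.** If $X$ is completely metrizable, TWO wins: reply to $U_n$ with an open ball of radius at most $2^{-n}$ whose closure lies in $U_n$. The closures are nested with diameters tending to $0$, so they have a common point; it lies in every $U_{n+1}\subseteq V_n$. If the isolated points of $X$ are dense, TWO wins by playing some $\{x\}$. On $\mathbb Q=\{q_0,q_1,\dots\}$ ONE wins: $U_0=\mathbb Q\setminus\{q_0\}$, $U_{n+1}=V_n\setminus\{q_{n+1}\}$. These sets are non-empty since $\mathbb Q$ has no isolated points, and the intersection of the play is empty.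

**Why powers are needed.** Being Baire alone (the power $X^1$) does not suffice. Let $B\subseteq\mathbb R$ be a Bernstein set: both $B$ and $\mathbb R\setminus B$ meet every uncountable closed set. In particular $B$ is dense in $\mathbb R$.

*$B$ is Baire.* Dense open sets of $B$ have the form $B\cap O_n$ with $O_n$ open and dense in $\mathbb R$. Given an interval $I$, the set $I\cap\bigcap_nO_n$ contains a Cantor set, and this meets $B$.

*$B$ is not weakly $\alpha$-favorable.* Let $\tau$ be winning for TWO. For $s\in2^{<\omega}$ choose open intervals $I_s$ recursively so that ONE's moves along a branch are $U_s=I_s\cap B$. If TWO's reply is $V_s=O_s\cap B$ with $O_s\subseteq I_s$ open, let $I_{s0},I_{s1}$ be open intervals of length at most $2^{-|s|}$ with disjoint closures contained in $O_s$. The set $K=\bigcap_n\bigcup_{|s|=n}\overline{I_s}$ is closed and uncountable. Each point of $K$ is the only point of $\bigcap_n\overline{I_{f\restriction n}}$ for some $f\in2^\omega$. Since $\tau$ wins, $\bigcap_nV_{f\restriction n}$ contains a point of $B$, and this can only be the same point. So $K\subseteq B$, contradicting that $\mathbb R\setminus B$ meets $K$.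

The next lemma translates "Baire" into the language of the game.

**Lemma 3.1 (Oxtoby).** $Y$ is Baire iff ONE has no winning strategy in the Banach–Mazur game on $Y$.

*Proof.* If $Y$ is not Baire, there are a non-empty open $U$ and dense open $D_n$ with $U\cap\bigcap_nD_n=\emptyset$. ONE wins by playing $U_0=U\cap D_0$ and $U_{n+1}=V_n\cap D_{n+1}$.

Conversely, let $\sigma$ be winning for ONE, with first move $U_0$. For a position $p$ ending with a move $U_p$ of ONE, use Zorn's lemma to choose a family $\mathcal V_p$ of legal replies of TWO, maximal such that the answers $\sigma(p^\frown V)$, $V\in\mathcal V_p$, are pairwise disjoint for distinct $V$. The union of these answers is dense in $U_p$. Indeed, suppose a non-empty open $Z\subseteq U_p$ missed it. Since $\emptyset\neq\sigma(p^\frown Z)\subseteq Z$, the set $Z$ is not in $\mathcal V_p$, and its answer is disjoint from all the others, so $Z$ could be added.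

Let $T$ be the tree of positions in which TWO always uses the families $\mathcal V_p$. Let $D_0=U_0$, and let $D_n$ be the union of the answers on level $n$. By induction $D_n$ is open and dense in $U_0$, and distinct nodes of one level have disjoint answers: an answer is contained in the answer at the parent node, and siblings have disjoint answers by choice. A point $y\in\bigcap_nD_n$ would lie in the answer of exactly one node on each level. By uniqueness these nodes form a branch, that is, a play following $\sigma$ with $y\in\bigcap_nU_n=\bigcap_nV_n$. This contradicts that $\sigma$ is winning. So $\bigcap_nD_n=\emptyset$. The sets $D_n\cup(Y\setminus\overline{U_0})$ are dense open in $Y$, and their intersection misses $U_0$. Hence $Y$ is not Baire. $\square$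

**Proposition 3.2.** If $X$ is weakly $\alpha$-favorable, every box power of $X$ is Baire.

*Proof.* Let $\tau$ be winning for TWO on $X$. On $X^\kappa$, when ONE plays $U_n$, TWO chooses a non-empty box $\prod_iU^i_n\subseteq U_n$ and replies $\prod_i\tau(U^i_0,\dots,U^i_n)$. Since $\prod_iU^i_{n+1}\subseteq U_{n+1}\subseteq\prod_i\tau(U_0^i,\dots,U_n^i)$ and the factors are non-empty, $U^i_{n+1}\subseteq\tau(U^i_0,\dots,U^i_n)$ for each $i$. So each coordinate carries a legal play following $\tau$, and has a common point. A choice of these points lies in the intersection of the play on $X^\kappa$. So TWO has a winning strategy on $X^\kappa$, hence ONE has none, and Lemma 3.1 applies. $\square$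

The proof did not use that $X$ is Hausdorff. If $X$ is not Baire, both sides of (GS) fail for $X$. The content of (GS) is: if TWO has no winning strategy on $X$, then ONE has a winning strategy on some box power.

## 4. Strategies for ONE that work coordinate by coordinate

Suppose TWO has no winning strategy on $X$. How should ONE play on a large box power? The obvious attempt assigns to each coordinate $i$ its own strategy $\sigma_i$ for ONE on $X$, for instance one reading off the $i$-th sequence in a list of all possible sequences of moves, and runs them all in parallel. The hope is that with every sequence in the list, some coordinate is bound to defeat TWO.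

This never works for a Baire space $X$. By Lemma 3.1 no $\sigma_i$ is winning, so for each $i$ there is a play $U^i_0,V^i_0,U^i_1,\dots$ following $\sigma_i$ and a point $x_i\in\bigcap_nV^i_n$. Against the parallel strategy let TWO play $V_n=\prod_iV^i_n$. ONE's moves are then $\prod_iU_n^i$, and $(x_i)_i\in\bigcap_nV_n$.

The point of failure is plain: TWO knows from the start everything that ONE is going to do in coordinate $i$, because it depends only on what happens in coordinate $i$. TWO's answer there may depend on all of ONE's *future* proposals, and such an answer is not the move of a strategy on $X$.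

So ONE's proposals must react to TWO's moves in the other coordinates, and must be hidden from TWO when TWO answers. The matrix of Section 1 does this. In every inning all coordinates read from one common column, and the index $c_n$ of the next column is computed from TWO's *whole* move. It is taken large enough that this move can be described without column $c_n$.

Two things remain to be arranged. One model must contain a suitable matrix for every space $X$ at once, so we force with matrices at all uncountable successor cardinals, a proper class. And everything about $X$ must already be decided below the matrix used for $X$. Sections 5 and 6 provide this model.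

## 5. A class of matrices over $L$

**Metamathematics.** Let $W$ be a countable transitive model of a sufficiently large finite part of ZFC + $V=L$. For each finite part such a $W$ exists, provably in ZFC, by reflection in $L$ and Löwenheim–Skolem. Below we define a class $P$ in $W$. A filter $G\subseteq P$ is called *generic* if it meets all dense classes of $P$ that are definable over $W$ with parameters. There are only countably many, so every condition lies in a generic filter. For every finite set $\Phi$ of axioms of ZFC, the argument shows $W[G]\models\Phi+(\mathrm{GS})$ using finitely many axioms in $W$. So a contradiction from ZFC + (GS) would yield one from ZFC. This is how Theorem 1 is to be read. From now on we write as if $W\models\mathrm{ZFC}+V=L$. Then $W$ satisfies GCH and has a definable global well-order.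

**Definition (in $W$).** $P$ is the class of all set functions $p$ whose domain is a set of uncountable successor cardinals, with $p(\kappa)\in Q_\kappa$ for $\kappa\in\operatorname{dom}p$. It is ordered coordinatewise, with missing coordinates read as $\emptyset$. $P_{\le\mu}$ and $P_{>\mu}$ consist of the conditions with domain contained in, respectively disjoint from, $\mu+1$.

So $P\cong P_{\le\mu}\times P_{>\mu}$. Let $G$ be generic, and let $G_{\le\mu},G_{>\mu},G_\mu$ be its parts. If $r\in G_{\le\mu}$ and $s\in G_{>\mu}$, then $(r,s)\in G$: both lie in $G$, and a common extension in $G$ is below $(r,s)$. Also $G_{\le\mu}$ is $P_{\le\mu}$-generic over $W$, since for $D$ dense in $P_{\le\mu}$ the class $\{p:p{\restriction}(\mu+1)\in D\}$ is dense in $P$.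

**Lemma 5.1.** In $W$, let $\mu=\nu^+$ be an uncountable successor cardinal.

1. $|P_{\le\nu}|\le\mu$.
2. $Q_\mu$ has the $\mu^+$-c.c.
3. $P_{\le\mu}\cong P_{\le\nu}\times Q_\mu$ is a set with the $\mu^+$-c.c.
4. $P_{>\mu}$ has lower bounds for decreasing sequences of length $<\mu^+$; $P$ and all $Q_\kappa$ have lower bounds for decreasing $\omega$-sequences.

*Proof.* This step shows that below $\mu^+$ the forcing is small, and above it the forcing is closed.

(1) For a successor cardinal $\kappa\le\nu$, GCH gives $|Q_\kappa|\le(\kappa^+)^{<\kappa}=\kappa^+\le\nu^+$. There are at most $\nu$ coordinates, so $|P_{\le\nu}|\le(\nu^+)^\nu=\nu^+$.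

(2) We have $\mu^{<\mu}=\mu^\nu=\mu$. Given $\mu^+$ conditions, by the $\Delta$-system lemma the domains of $\mu^+$ of them form a $\Delta$-system with some root $d$, $|d|<\mu$. There are at most $\mu^{<\mu}=\mu$ functions $d\to\mu$, so two of the conditions agree on $d$, and are compatible.

(3) The only cardinal in $(\nu,\mu]$ is $\mu$. Among $\mu^+$ conditions of $P_{\le\nu}\times Q_\mu$, by (1) $\mu^+$ share the first coordinate; now use (2).

(4) Take coordinatewise unions. The coordinates of $P_{>\mu}$ are regular cardinals $\kappa\ge\mu^+$, and a union of fewer than $\mu^+\le\kappa$ sets of size $<\kappa$ has size $<\kappa$. For $\omega$-sequences it suffices that all $\kappa$ are regular and uncountable. $\square$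

**The forcing relation.** *Since $P$ is a proper class, the forcing theorem must be checked.* Every $P$-name is a set, hence a $P_{\le\mu}$-name for some $\mu$, and $W[G]$ is the transitive set of all values $\tau^G$. It has the same ordinals as $W$. For atomic $\varphi$ let $p\Vdash\varphi$ mean that $p{\restriction}(\mu+1)\Vdash_{P_{\le\mu}}\varphi$ for any $\mu$ such that the names in $\varphi$ are $P_{\le\mu}$-names. This does not depend on $\mu$, since $P_{\le\mu}$ is a factor of $P_{\le\mu'}$ for $\mu<\mu'$ and atomic formulas are absolute. So the atomic relation is definable, and it satisfies the truth lemma because $G_{\le\mu}$ is $P_{\le\mu}$-generic over $W$. It is monotone, and it satisfies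
$$(\dagger)\qquad p\Vdash\varphi\ \text{ whenever the set of }q\le p\text{ with }q\Vdash\varphi\text{ is dense below }p.$$
Indeed, for $r\le p{\restriction}(\mu+1)$ take $q\le(r,p{\restriction}(\mu,\infty))$ with $q\Vdash\varphi$. Then $q{\restriction}(\mu+1)\le r$ forces $\varphi$. So conditions forcing $\varphi$ are dense below $p{\restriction}(\mu+1)$ in $P_{\le\mu}$, which suffices for set forcing.

Put $p\Vdash\varphi\wedge\psi$ iff $p\Vdash\varphi$ and $p\Vdash\psi$; $p\Vdash\neg\varphi$ iff no $q\le p$ forces $\varphi$; $p\Vdash\forall x\,\varphi$ iff $p\Vdash\varphi(\sigma)$ for all names $\sigma$; and $\exists=\neg\forall\neg$. By induction on $\varphi$, definability, monotonicity and $(\dagger)$ hold. (For $\neg$: if conditions forcing $\neg\varphi$ are dense below $p$ and $q\le p$ forced $\varphi$, some $q'\le q$ would force both, contrary to the definition of $q'\Vdash\neg\varphi$.)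

The truth lemma, "$W[G]\models\varphi$ iff some $p\in G$ forces $\varphi$", follows by induction. The case of $\wedge$ is clear. For $\neg$ use that $\{p:p\Vdash\varphi\text{ or }p\Vdash\neg\varphi\}$ is dense by definition, and that two elements of $G$ have a common extension. For $\forall$ use the class $\{p:p\Vdash\forall x\,\varphi(x)\text{ or }p\Vdash\neg\varphi(\sigma)\text{ for some name }\sigma\}$. It is dense: if $p\not\Vdash\forall x\,\varphi(x)$, then $p\not\Vdash\varphi(\sigma)$ for some $\sigma$, so by $(\dagger)$ there is $q\le p$ below which no condition forces $\varphi(\sigma)$, that is, $q\Vdash\neg\varphi(\sigma)$.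

**Deciding ordinals.** If $p$ forces that $\dot x$ is an ordinal, then some $q\le p$ forces $\dot x=\check\eta$ for some ordinal $\eta$. Take a generic filter containing $p$. In its extension $\dot x$ has some ordinal value $\eta$, and $\eta\in W$. By the truth lemma a condition in the filter forces $\dot x=\check\eta$, and it may be taken below $p$.

## 6. Functions on $\mu$ live below $\mu$, and $W[G]\models\mathrm{ZFC}$

**Lemma 6.1.** Let $\mu$ be an uncountable successor cardinal of $W$, $(D_\xi)_{\xi<\mu}$ a $W$-definable sequence of open dense classes of $P$, and $s\in P_{>\mu}$. Then there are $s'\le s$ in $P_{>\mu}$ and maximal antichains $A_\xi$ of $P_{\le\mu}$, with $(A_\xi)_{\xi<\mu}\in W$, such that $(r,s')\in D_\xi$ for all $\xi<\mu$ and $r\in A_\xi$. Consequently some $s'\in G_{>\mu}$ has this property.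

*Proof.* The purpose is to settle $\mu$ many questions by a single upper part $s'$, leaving only a choice inside the small forcing $P_{\le\mu}$. First consider one open dense class $D$. Using the global well-order, we recursively choose pairwise incompatible $r_\eta\in P_{\le\mu}$ and decreasing $s_\eta\le s$ with $(r_\eta,s_\eta)\in D$. At stage $\eta<\mu^+$ let $s^*_\eta$ be a lower bound of $s$ and the earlier $s_\zeta$, by Lemma 5.1(4). If $\{r_\zeta:\zeta<\eta\}$ is a maximal antichain, stop; then $(r_\zeta,s^*_\eta)\in D$ for all $\zeta<\eta$, since $D$ is open. Otherwise pick $r$ incompatible with all $r_\zeta$, $\zeta<\eta$, and then $(r_\eta,s_\eta)\le(r,s_\eta^*)$ in $D$. By the $\mu^+$-c.c. of $P_{\le\mu}$ the recursion stops at some $\eta<\mu^+$.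

Now iterate over $\xi<\mu$, treating $D_\xi$ at step $\xi$, with lower bounds at limits and at the end. For the last sentence: the class of all $s'$ with the stated property is definable and dense in $P_{>\mu}$, so $G_{>\mu}$ meets it. $\square$

For such an $s'\in G_{>\mu}$ and each $\xi$, the set $A_\xi\cap G_{\le\mu}$ has exactly one element $r$, and $(r,s')\in G\cap D_\xi$. This is how the lemma is used.

**Lemma 6.2.** Every function $f\in W[G]$ from an uncountable successor cardinal $\mu$ of $W$ to the ordinals lies in $W[G_{\le\mu}]$.

*Proof.* This puts the data of a space below the matrix used for it. Let $p_0\in G$ force that $\dot f$ is a function from $\check\mu$ to the ordinals. Apply Lemma 6.1 to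
$$D_\xi=\{p:p\perp p_0,\text{ or }p\Vdash\dot f(\check\xi)=\check\eta\text{ for some ordinal }\eta\}.$$
It is open, and it is dense: a condition compatible with $p_0$ has an extension below $p_0$, which can be extended to decide $\dot f(\check\xi)$. Take $s'\in G_{>\mu}$ as in the lemma. For $\xi<\mu$ let $r$ be the element of $A_\xi\cap G_{\le\mu}$. Since $(r,s')$ and $p_0$ are in $G$, they are compatible, so $(r,s')\Vdash\dot f(\check\xi)=\check\eta$ for some $\eta$, and $f(\xi)=\eta$. The partial function $(\xi,r)\mapsto\eta$ is in $W$, so $f\in W[G_{\le\mu}]$. $\square$

**Lemma 6.3.** Every $\omega$-sequence of ordinals in $W[G]$ lies in $W$.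

*Proof.* This will make $\omega$-sequences of conditions, and plays, available in the ground model. Let $p_0\in G$ force $\dot f:\omega\to\mathrm{Ord}$. Below any $p\le p_0$ choose in $W$ a decreasing sequence $(p_n)$ such that $p_n$ decides $\dot f(n)$. A lower bound (Lemma 5.1(4)) decides all of $\dot f$. So the conditions deciding $\dot f$ completely are dense below $p_0$, and one of them is in $G$. $\square$

**Proposition 6.4.** $W[G]\models\mathrm{ZFC}$.

*Proof.* Extensionality, foundation, pairing, union and infinity are as for set forcing. For the others let $\emptyset\neq a=\tau^G$, and let $\mu$ be an uncountable successor cardinal of $W$ such that, in $W$, $\operatorname{dom}\tau=\{\sigma_\xi:\xi<\mu\}$ (with repetitions). The function $F:\xi\mapsto\sigma_\xi^G$ on $\mu$ is in $W[G]$, and $a\subseteq\operatorname{ran}F$.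

**Separation.** Apply Lemma 6.1 to $D_\xi=\{p:p\text{ decides }\sigma_\xi\in\tau\wedge\varphi(\sigma_\xi)\}$ and take $s'\in G_{>\mu}$. Then
$$\{(\sigma_\xi,r):\xi<\mu,\ r\in A_\xi,\ (r,s')\Vdash\sigma_\xi\in\tau\wedge\varphi(\sigma_\xi)\}$$
is a name for $\{x\in a:\varphi(x)\}$. If $(\sigma_\xi,r)$ is in it and $r\in G$, then $(r,s')\in G$, so $\sigma_\xi^G\in a$ and $\varphi(\sigma_\xi^G)$ holds. Conversely, let $x=\sigma_\xi^G\in a$ satisfy $\varphi$, and let $r\in A_\xi\cap G_{\le\mu}$. Then $(r,s')\in G$ decides the statement, and can only decide it positively.

**Collection.** Let $D_\xi=\{p:p\Vdash\neg\exists y\,\varphi(\sigma_\xi,y),\text{ or }p\Vdash\varphi(\sigma_\xi,\upsilon)\text{ for some name }\upsilon\}$. This is open. It is dense: if $p\not\Vdash\neg\exists y\,\varphi(\sigma_\xi,y)$, some $q\le p$ forces $\exists y\,\varphi(\sigma_\xi,y)$, that is, $\neg\forall y\,\neg\varphi(\sigma_\xi,y)$. So $q\not\Vdash\neg\varphi(\sigma_\xi,\upsilon)$ for some $\upsilon$, and some $q'\le q$ forces $\varphi(\sigma_\xi,\upsilon)$. Apply Lemma 6.1 and take $s'\in G_{>\mu}$. Let $\upsilon_{\xi,r}$ be the least name as in the second alternative for $(r,s')$,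 if there is one, and let $\upsilon$ be the name consisting of all pairs $(\upsilon_{\xi,r},1)$. If $x=\sigma^G_\xi\in a$ and $\exists y\,\varphi(x,y)$, then for $r\in A_\xi\cap G_{\le\mu}$ the second alternative must hold for $(r,s')\in G$, so $\varphi(x,y)$ for some $y\in\upsilon^G$.

**Choice.** By $F$, every set is contained in an image of an ordinal, hence is well-orderable.

**Power set.** If $b\subseteq a$, then $b=F[B]$ with $B=F^{-1}[b]\subseteq\mu$. By Lemma 6.2 applied to the characteristic function, $B\in z:=\mathcal P(\mu)\cap W[G_{\le\mu}]$. This is a set in $W[G_{\le\mu}]\subseteq W[G]$, because $W[G_{\le\mu}]$ is a set-generic extension. So all subsets of $a$ lie in $\{F[B]:B\in z\}$, a set in $W[G]$. $\square$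

The proof never asks which cardinals of $W$ remain cardinals in $W[G]$. From now on, cardinal successors are computed in $W$.

## 7. From a space in $W[G]$ to a game on ordinals

Let $V=W[G]$. Let $X\in V$ be a non-empty space, Hausdorff or not, with topology $\mathcal T$. Let $\chi$ be an uncountable successor cardinal of $W$ for which there are surjections $s:\chi\to X$ and $t:\chi\to\mathcal T\setminus\{\emptyset\}$ in $V$. By Choice in $V$ such $\chi$ exist, and every $\chi$ as in Theorem 1 is of this kind. Put $\mu=(\chi^+)^W$, and let $\mu^+$ denote $(\mu^+)^W$. By Proposition 3.2, weak $\alpha$-favorability implies that all box powers are Baire, in particular $X^\mu$. So it suffices to prove: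

> **(∗)** If $X^\mu$ is Baire, then TWO has a winning strategy on $X$.

**Step 1: code $X$ by a relation on $\chi$.** *This makes the game a game on ordinals, with data in a small extension.* Let
$$R=\{(\xi,\alpha)\in\chi\times\chi:s(\xi)\in t(\alpha)\},\qquad O_\alpha=\{\xi:(\xi,\alpha)\in R\}.$$
Since $s$ is onto and $t(\alpha)\ne\emptyset$, we have $O_\alpha\ne\emptyset$, and
$$t(\beta)\subseteq t(\alpha)\iff O_\beta\subseteq O_\alpha,\qquad\bigcap_nt(\alpha_n)\neq\emptyset\iff\bigcap_nO_{\alpha_n}\neq\emptyset .$$
In the game $\Gamma$, ONE and TWO alternately choose $a_0,b_0,a_1,b_1,\dots<\chi$ with $O_{a_0}\supseteq O_{b_0}\supseteq O_{a_1}\supseteq\cdots$, and TWO wins iff $\bigcap_nO_{b_n}\ne\emptyset$. A winning strategy for TWO in $\Gamma$ gives one on $X$: when ONE plays $U_n$, let $a_n$ be least with $t(a_n)=U_n$, and reply $t(b_n)$. Fix $\alpha_X$ with $t(\alpha_X)=X$, so $O_{\alpha_X}=\chi$.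

**Step 2: separate the data from the matrix.** *The space should be known before the matrix $h$ is added.* Let $W'=W[G_{\le\chi}]$, a model of ZFC. By Lemma 6.2 at $\chi$, coding $\chi\times\chi$ by $\chi$ in $W$, we have $R\in W'$. Let $Q=Q_\mu$ and $H=G_\mu$. Since $P_{\le\mu}\cong P_{\le\chi}\times Q$, the product lemma shows that $H$ is $Q$-generic over $W'$, and $W'[H]=W[G_{\le\mu}]\subseteq V$. Let $h=\bigcup H:\mu\times\mu^+\to\mu$. For $c<\mu^+$ let $H{\restriction}c=H\cap Q{\restriction}c$; by (M3) it is $Q{\restriction}c$-generic over $W'$.

**Step 3: every possible move uses boundedly many columns.** *This tells ONE how far right to go to be out of TWO's sight.* For $c<\mu^+$ let $\mathcal N_c\in W$ be the set of all $P_{\le\chi}\times Q{\restriction}c$-names in $W$ whose elements have the form $((\xi,\eta)\check{\ },(r,q))$ with $\xi<\mu$, $\eta<\chi$. Let $S_c$ be the set of those functions $\mu\to\chi$ that are values, under $G_{\le\chi}\times H{\restriction}c$, of names in $\mathcal N_c$. Then $(S_c)_{c<\mu^+}\in W[G_{\le\mu}]\subseteq V$, and $S_c\subseteq S_{c'}$ for $c<c'$.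

*Every $v:\mu\to\chi$ in $V$ lies in some $S_c$, $c<\mu^+$.* By Lemma 6.2 at $\mu$, $v\in W[G_{\le\mu}]$. So $v$ has a nice name in $W$: for each pair $(\xi,\eta)\in\mu\times\chi$ an antichain of $P_{\le\chi}\times Q$, maximal among the antichains of conditions forcing $(\xi,\eta)$ into the given name. There are $\mu\cdot\chi=\mu$ such antichains, each of size $\le\mu$ by Lemma 5.1(3). The at most $\mu$ conditions $(r,q)$ involved have $|q|<\mu$, so altogether at most $\mu$ columns are mentioned. As $\mu^+$ is regular in $W$, all these $q$ lie in $Q{\restriction}c$ for some $c<\mu^+$.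

**Step 4: $\omega$-sequences.** *Every $\omega$-sequence in $V$ of elements of a set in $W$ is in $W$*: code the elements by ordinals in $W$ and use Lemma 6.3. In particular, a decreasing $\omega$-sequence in $Q$ lying in $V$ lies in $W$, and its union is a condition by (M2) in $W$.

## 8. ONE reads fresh columns

**Step 5: legalize the proposals.** *An entry of $h$ need not be a legal move.* For $\alpha<\chi$, $\eta<\mu$ let
$$e(\alpha,\eta)=\begin{cases}\eta&\text{if }\eta<\chi\text{ and }O_\eta\subseteq O_\alpha,\\ \alpha&\text{otherwise.}\end{cases}$$
Then $e\in W'$, and always $O_{e(\alpha,\eta)}\subseteq O_\alpha$.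

**Step 6: the strategy $\Sigma$ for ONE on $X^\mu$, in $V$.** *It combines the fresh columns with the rule $e$.* Put $c_{-1}=0$ and $v_{-1}(i)=\alpha_X$ for all $i<\mu$. ONE's $n$-th move is
$$U_n=\prod_{i<\mu}t(u_n(i)),\qquad u_n(i)=e\bigl(v_{n-1}(i),\,h(i,c_{n-1})\bigr).$$
After TWO's answer $V_n\subseteq U_n$, ONE chooses, by a fixed well-order, a function $v_n:\mu\to\chi$ with $\prod_it(v_n(i))\subseteq V_n$. ONE lets $c_n$ be the least $c$ with $c_{n-1}<c<\mu^+$ and $v_n\in S_c$; it exists by Step 3. Since $t(u_{n+1}(i))\subseteq t(v_n(i))$ for all $i$, we get $U_{n+1}\subseteq\prod_it(v_n(i))\subseteq V_n$, and the moves are legal.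

Observe the difference from Section 4: the column used in inning $n+1$ depends on the whole vector $v_n$, and $v_n$ was built without that column.

**Step 7: a play that $\Sigma$ loses.** *This is where Baireness of $X^\mu$ enters.* Suppose $X^\mu$ is Baire. By Lemma 3.1, $\Sigma$ is not winning, so there is a play against $\Sigma$ with $\bigcap_nV_n\ne\emptyset$. Fix its $(v_n),(c_n),(u_n)$. We have
$$\prod_it(u_{n+1}(i))\subseteq\prod_it(v_n(i))\subseteq V_n\subseteq\prod_it(u_n(i)),$$
and all factors are non-empty. So in each coordinate the sets $t(u_n(i)),t(v_n(i))$ interlace, and $\bigcap_nV_n=\prod_i\bigcap_nt(v_n(i))$. Hence for all $i<\mu$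
$$O_{v_n(i)}\subseteq O_{u_n(i)}\ \text{ for all }n,\qquad\bigcap_nO_{v_n(i)}\neq\emptyset.\tag{1}$$

**Step 8: names for the play.** *We want a condition that forces (1), so the play needs names.* For each $n$ choose $\dot w_n\in\mathcal N_{c_n}$ with value $v_n$. By Step 4, $(\dot w_n)_n$ and $(c_n)_n$ are in $W$. Working in $W'$, which contains $G_{\le\chi}$, choose by the maximal principle $Q{\restriction}c_n$-names $\dot v_n$ such that $1\Vdash_{Q\restriction c_n}\dot v_n:\mu\to\chi$, and such that it is forced that $\dot v_n$ is the value of $\dot w_n$ under $G_{\le\chi}\times(\text{the }Q{\restriction}c_n\text{-generic})$ if that value is a function $\mu\to\chi$, and constantly $0$ otherwise. Then $(\dot v_n)_n\in W'$, and $\dot v_n^{H\restriction c_n}=v_n$. Let $\dot u_n$ be the $Q$-name for $i\mapsto e(\dot v_{n-1}(i),\dot h(i,c_{n-1}))$, where $\dot v_{-1}\equiv\alpha_X$ and $\dot h$ is the canonical name of $h$. Its value is $u_n$. All objects in (1) are in $W'[H]$, so (1) holds there. Hence some $q\in H$ forces over $W'$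
$$\forall i<\mu\ \Bigl(\forall n\ O_{\dot v_n(i)}\subseteq O_{\dot u_n(i)}\ \text{ and }\ \bigcap_nO_{\dot v_n(i)}\neq\emptyset\Bigr).\tag{2}$$

## 9. A blank row is a strategy for TWO

**Step 9: the blank row.** *The condition $q$ cannot constrain every row.* Since $|q|<\mu$ in $W$, fix $i<\mu$ with $(\{i\}\times\mu^+)\cap\operatorname{dom}q=\emptyset$.

**Step 10: TWO's strategy in $\Gamma$, in $W'$.** *ONE's moves in $\Gamma$ are written into row $i$; TWO's moves are read off from the names.* Using a well-order to make choices, TWO builds along each play a decreasing sequence $q=q_{-1}\ge q_0\ge q_1\ge\cdots$ in $Q$ with, for $n\ge0$,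

- $q_n\Vdash\dot v_n(i)=b_n$;
- $\operatorname{dom}q_n\setminus\operatorname{dom}q\subseteq\mu\times c_n$, so that $(i,c_n)\notin\operatorname{dom}q_n$.

Put $b_{-1}=\alpha_X$, and note $(i,c_{-1})\notin\operatorname{dom}q_{-1}$. Given $q_{n-1}$, let ONE play $a_n<\chi$ with $O_{a_n}\subseteq O_{b_{n-1}}$.

*Writing ONE's move.* Since $(i,c_{n-1})\notin\operatorname{dom}q_{n-1}$ and $a_n<\chi<\mu$, the function $q'=q_{n-1}\cup\{((i,c_{n-1}),a_n)\}$ is in $Q$. As $q'$ forces $\dot v_{n-1}(i)=b_{n-1}$ and $\dot h(i,c_{n-1})=a_n$, it forces $\dot u_n(i)=e(b_{n-1},a_n)=a_n$.

*Reading TWO's answer.* Because $\dot v_n$ is a $Q{\restriction}c_n$-name for a function $\mu\to\chi$, there are $r\le q'{\restriction}(\mu\times c_n)$ in $Q{\restriction}c_n$ and $b_n<\chi$ with $r\Vdash_{Q\restriction c_n}\dot v_n(i)=b_n$. Let $q_n=q'\cup r$. This is a condition, since $r$ extends $q'{\restriction}(\mu\times c_n)$ and $\operatorname{dom}r\subseteq\mu\times c_n$. Since $Q{\restriction}c_n$ is a factor of $Q$, $q_n\Vdash\dot v_n(i)=b_n$. The new elements of the domain are $(i,c_{n-1})$ and elements of $\operatorname{dom}r$; as $c_{n-1}<c_n$, $\operatorname{dom}q_n\setminus\operatorname{dom}q\subseteq\mu\times c_n$.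 So the next entry $(i,c_n)$ of the row is still blank. This is where it matters that $\dot v_n$ does not look at column $c_n$.

*Legality.* By (2) and $q_n\le q$, the condition $q_n$ forces $O_{b_n}\subseteq O_{a_n}$. This is a statement about sets of $W'$, so it is true, and $b_n$ is a legal move.

**Step 11: the strategy wins.** *The conditions built along a play must have a lower bound.* At the end of a play in $W'$, the sequence $(q_n)$ is in $W'$. By Step 4, $q_\omega=\bigcup_nq_n$ is a condition below $q$. It forces $\dot v_n(i)=b_n$ for all $n$, so by (2) it forces $\bigcap_nO_{b_n}\ne\emptyset$, which is therefore true. Hence the strategy is winning for TWO in $\Gamma$ in $W'$. Every play in $V$ is an $\omega$-sequence of ordinals, hence lies in $W\subseteq W'$ by Lemma 6.3. So the strategy is winning in $V$, and by Step 1 TWO has a winning strategy on $X$. This proves (∗). $\square$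

**Step 12: no inaccessible cardinals.** *This gives the remaining clause of Theorem 1.* In $W[G]$, (GS) holds for all spaces, with the stated exponent, and $P$ is countably closed. To exclude inaccessible cardinals, start from ZFC + $V=L$ + "there is no inaccessible cardinal". This is consistent if ZFC is: cut $L$ at its least inaccessible, if there is one. An inaccessible cardinal of $W[G]$ would be inaccessible in $L^{W[G]}=W$. This completes the proof of Theorem 1. $\blacksquare$

## 10. Sequences whose supremum avoids a stationary set

We turn to Theorem 2. Let $\kappa$ be a regular uncountable cardinal and $S\subseteq\kappa$ a set of limit ordinals of cofinality $\omega$. Let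
$$X_S=\{x\in\kappa^\omega:\sup_nx(n)\notin S\},$$
as a subspace of $\kappa^\omega$, $\kappa$ discrete. This space is metrizable. For $s\in\kappa^{<\omega}$ let $[s]=\{x\in X_S:s\subset x\}$; these sets form a base. Each $[s]$ is non-empty: extend $s$ by a large constant successor ordinal, which is then the supremum and not in $S$. It follows that $[s]\subseteq[t]$ iff $s\supseteq t$. Indeed, if $s\not\supseteq t$, then either $s,t$ are incompatible, or $s\subsetneq t$ and we choose $\beta\ne t(|s|)$. In the two cases $[s]$, respectively $[s^\frown\beta]\subseteq[s]$, is non-empty and disjoint from $[t]$.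

We use the following fact. If $S'\subseteq\kappa$ is stationary and $a\in H(\Theta)$, $\Theta>\kappa$ regular, there is $K\prec H(\Theta)$ with $a,\kappa\in K$ and $K\cap\kappa\in S'$. For successor $\kappa=\lambda^+$, take a continuous increasing chain of elementary submodels $K_\xi$ ($\xi<\kappa$) of size $\lambda$ containing $\lambda\cup\{a,\kappa\}$, with $K_\xi\cap\kappa\in K_{\xi+1}$. The sets $K_\xi\cap\kappa$ are ordinals, since $\lambda\subseteq K_\xi$ and $K_\xi$ contains a surjection $\lambda\to\zeta$ for each non-zero $\zeta\in K_\xi\cap\kappa$. They form a club.

**Proposition 10.1.** Let $\kappa=\lambda^+$ be an uncountable successor cardinal. If $S$ is stationary, then $X_S$ is not weakly $\alpha$-favorable.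

*Proof.* Let $\tau$ be a strategy for TWO. Choose $K\prec H(\Theta)$ ($\Theta$ large regular) with $\tau,\kappa,S\in K$ and $K\cap\kappa=\delta\in S$. Let $(\delta_n)$ be increasing and cofinal in $\delta$. ONE plays $U_0=[\emptyset]$. Given TWO's answer $V_n\in K$, ONE chooses $t_n\in K$ with $|t_n|>n$ and $[t_n]\subseteq V_n$, and plays $U_{n+1}=[t_n{}^\frown\delta_n]$. This is in $K$ because $\delta_n\in\delta\subseteq K$, and the next answer, being computed by $\tau$ from finitely many elements of $K$, is again in $K$. From $[t_{n+1}]\subseteq[t_n{}^\frown\delta_n]$ we get $t_n{}^\frown\delta_n\subseteq t_{n+1}$, so the only possible point of the intersection is $x=\bigcup_nt_n$. All its entries are in $K\cap\kappa=\delta$, and each $\delta_n$ is an entry. So $\sup x=\delta\in S$, $x\notin X_S$, and TWO loses. $\square$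

**One coordinate is easy.** Suppose that the set of $\delta<\kappa$ of cofinality $\omega$ with $\delta\notin S$ is stationary. Then $X_S$ is Baire, by the mirror image of the proof. Given a strategy $\sigma$ for ONE, take $K\prec H(\Theta)$ with $\sigma,\kappa,S\in K$, $K\cap\kappa=\delta\notin S$ and $\operatorname{cf}\delta=\omega$. TWO chooses $u_n\in K$ with $|u_n|>n$, $[u_n]\subseteq U_n$ and replies $[u_n{}^\frown\delta_n]$. The resulting $x$ has supremum $\delta\notin S$, so $x\in X_S$, and TWO wins.

**Where this stops for box powers.** On $X_S^\mu$ the natural attempt is to take a countable elementary submodel $M$ and let TWO push coordinate $i$ up to the ordinal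
$$\sup\{g(i):g\in M,\ g:\mu\to\kappa\}.\tag{3}$$
In place of one ordinal we now have one for every $i<\mu$. If $\mu\ge\kappa$, the function with $g(i)=i+1$ for $i<\kappa$ and $g(i)=0$ otherwise can be taken in $M$, and the ordinals (3) are unbounded in $\kappa$. The stationarity of the complement lets us steer one ordinal out of $S$; here all the ordinals (3) must avoid $S$ simultaneously.

So we want a stationary $S$ such that *no* ordinal of the form (3) is ever in $S$, for a suitable choice of $M$. If $V=L[A]$, such a set exists: the ordinals (3) arise from hulls in structures satisfying ZF without power set, and leave a trace of this in the hierarchy $L_\gamma[A]$. Hulls in a structure where Replacement fails leave a different trace, and produce the stationary set.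

## 11. Hulls in $L_\alpha[A]$

Assume $V=L[A]$ for a set $A$ of ordinals. Choose an infinite cardinal $\lambda$ with $A\subseteq\lambda$, and let $\kappa=\lambda^+$. Let $ZF^-$ be ZF without power set, with Collection. We recall standard facts about the hierarchy $L_\alpha[A]$.

- For regular $\rho>\lambda$, $L_\rho[A]=H(\rho)\models ZF^-$. Hence $L_{\kappa^{+\omega}}[A]=\bigcup_nH(\kappa^{+n})$.
- If $\alpha>\lambda$ is regular or $\alpha=\kappa^{+\omega}$, then $L_\alpha[A]$ has a well-order definable from $A$, hence definable Skolem functions. $\mathrm{Hull}^\alpha(Y)$ denotes the Skolem hull of $Y$ in $L_\alpha[A]$, where always $\lambda,A\in Y$. It consists of the elements definable in $L_\alpha[A]$ from parameters in $Y$, that is, of the values $\tau(\vec y)$ of Skolem terms $\tau$, and it is an elementary submodel.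
- (Condensation) If $\lambda\cup\{\lambda,A\}\subseteq N\prec L_\alpha[A]$, with $\alpha$ as before, then the transitive collapse of $N$ fixes $\lambda$ and $A$, and is $L_{\bar\alpha}[A]$ for some $\bar\alpha$.

For the rest of this section let $\alpha>\kappa$ be regular or $\alpha=\kappa^{+\omega}$, let $p\in L_\alpha[A]$, and let
$$M=\mathrm{Hull}^\alpha(\{p,\kappa,\lambda,A\}),\qquad N=\mathrm{Hull}^\alpha(\lambda\cup\{p,\kappa,\lambda,A\}).$$
So $M$ is countable and $|N|=\lambda$. If $\lambda=\omega$, then $M=N$, since every natural number is definable. If $\lambda>\omega$, then $M\cap\kappa$ contains $\lambda$ but not all ordinals below $\lambda$, so it is not an ordinal.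

**Lemma 11.1.** $N\cap\kappa$ is a limit ordinal in $(\lambda,\kappa)$.

*Proof.* This makes $N\cap\kappa$ a candidate for membership in a subset of $\kappa$. For $0<\zeta\in N\cap\kappa$ there is a surjection $\lambda\to\zeta$ in $H(\kappa)\subseteq L_\alpha[A]$. The least one is in $N$, and $\lambda\subseteq N$, so $\zeta\subseteq N$. Hence $N\cap\kappa$ is an ordinal; it is below $\kappa$ as $|N|=\lambda$. Since $\lambda\in N$, it is larger than $\lambda$, and $N$ is closed under successor. $\square$

**Lemma 11.2.** $\sup(M\cap\kappa)=N\cap\kappa$, and this ordinal has cofinality $\omega$.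

*Proof.* This shows that the countable hull already determines $N\cap\kappa$. For each Skolem term $\tau$ and each length $k$, let $\eta_{\tau,k}$ be the least $\eta<\kappa$ such that every value $\tau(\vec\xi,p,\kappa,\lambda,A)$ with $\vec\xi\in\lambda^k$ that is an ordinal $<\kappa$ is $<\eta$. It exists because $\kappa$ is regular and $|\lambda^k|\le\lambda$ for finite $k$. It is definable in $L_\alpha[A]$ from $p,\kappa,\lambda,A$, hence is in $M$. Every element of $N\cap\kappa$ is such a value for some $\tau,k$. So the countably many ordinals $\eta_{\tau,k}\in M\cap\kappa$ bound $N\cap\kappa$, and $M\subseteq N$ gives the equality of suprema. As $N\cap\kappa$ is a limit ordinal and the supremum of the countable subset $M\cap\kappa$, it has cofinality $\omega$. $\square$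

**Lemma 11.3.** Let $N\cong L_\gamma[A]$ be the collapse. If $\gamma'>\gamma$ and $L_{\gamma'}[A]\models ZF^-$, then $L_{\gamma'}[A]$ contains a surjection of $\lambda$ onto $L_\gamma[A]$, hence onto every non-zero ordinal $<\gamma$.

*Proof.* The point is that a stronger model sees that the collapsed hull is small. We have $L_\gamma[A]\in L_{\gamma'}[A]$. Every element of $L_\gamma[A]$ is definable in it from parameters in $\lambda$ and finitely many fixed ones, the images of $p,\kappa,\lambda,A$. Working in $L_{\gamma'}[A]$, $ZF^-$ suffices to form the satisfaction relation of the set $L_\gamma[A]$, and to form a surjection $\lambda\to\omega\times\lambda^{<\omega}$ (by Gödel pairing; $\lambda$ is a cardinal). Compose the latter with the map that sends (a formula, a finite tuple $\vec\xi$ from $\lambda$) to the element it defines from $\vec\xi$ and the fixed parameters, if there is exactly one, and to $\emptyset$ otherwise. For a non-zero ordinal $\zeta<\gamma$, send the elements of $L_\gamma[A]\setminus\zeta$ to $0$. $\square$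

## 12. Heights at which $\delta$ still looks like a cardinal: the sets $T$ and $E$

**Definition.** For $\lambda<\delta<\kappa$ let $\Gamma_\delta$ be the set of all $\gamma>\delta$ such that $L_\gamma[A]\models ZF^-$ and $L_\gamma[A]$ contains no surjection from $\lambda$ onto $\delta$. Let
$$T=\{\delta\in(\lambda,\kappa):\Gamma_\delta\text{ has a largest element}\},$$
$$E=\{\delta\in(\lambda,\kappa):\delta\text{ limit},\ \operatorname{cf}\delta=\omega\}\setminus T.$$

For example, consider $\delta=\lambda+\omega$. A surjection $\lambda\to\lambda+\omega$ can be written down: $2k\mapsto\lambda+k$, $2k+1\mapsto k$, and $\xi\mapsto\xi$ for $\omega\le\xi<\lambda$. So every $L_\gamma[A]\models ZF^-$ with $\gamma>\delta$ contains one. Thus $\Gamma_\delta=\emptyset$, there is no largest element, and $\lambda+\omega\in E$.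

**Lemma 12.1.** If $\theta>\kappa$ is regular, $p\in H(\theta)$ and $N=\mathrm{Hull}^\theta(\lambda\cup\{p,\kappa,\lambda,A\})$, then $\delta=N\cap\kappa\in T$.

*Proof.* This shows that hulls in models of $ZF^-$ always produce elements of $T$, whatever the parameter. By Lemma 11.1, $\delta\in(\lambda,\kappa)$. Let $N\cong L_\gamma[A]$. The collapse sends $\kappa$ to $\delta$, so $\delta<\gamma$. $L_\theta[A]=H(\theta)$ satisfies $ZF^-$ and contains no surjection $\lambda\to\kappa$. By elementarity $L_\gamma[A]\models ZF^-$ and contains no surjection $\lambda\to\delta$. So $\gamma\in\Gamma_\delta$. By Lemma 11.3, if $\gamma'>\gamma$ and $L_{\gamma'}[A]\models ZF^-$, then $L_{\gamma'}[A]$ contains a surjection $\lambda\to\delta$; so no $\gamma'>\gamma$ is in $\Gamma_\delta$. Hence $\gamma$ is the largest element of $\Gamma_\delta$. $\square$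

**Lemma 12.2.** $E$ is stationary in $\kappa$.

*Proof.* Here we use $\alpha=\kappa^{+\omega}$, where Replacement fails. Let $C\subseteq\kappa$ be club, $N=\mathrm{Hull}^{\kappa^{+\omega}}(\lambda\cup\{C,\kappa,\lambda,A\})$, $\delta=N\cap\kappa$, and $N\cong L_\varepsilon[A]$; again $\delta<\varepsilon$. For $\zeta<\delta$ we have $\min(C\setminus\zeta)\in N\cap\kappa=\delta$, so $C\cap\delta$ is unbounded in $\delta$ and $\delta\in C$. By Lemmas 11.1 and 11.2, $\delta\in(\lambda,\kappa)$ is a limit ordinal with $\operatorname{cf}\delta=\omega$. It remains to see $\delta\notin T$.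

*Below $\varepsilon$.* In $L_{\kappa^{+\omega}}[A]$ there are unboundedly many $\gamma$ with $L_\gamma[A]\models ZF^-$, namely the $\kappa^{+n}$, $n\ge1$. So the same holds in $L_\varepsilon[A]$. Also $L_\varepsilon[A]$ contains no surjection $\lambda\to\delta$, since $L_{\kappa^{+\omega}}[A]$ contains none from $\lambda$ onto $\kappa$. Hence every $\gamma\in(\delta,\varepsilon)$ with $L_\gamma[A]\models ZF^-$ is in $\Gamma_\delta$, and $\Gamma_\delta\cap\varepsilon$ is unbounded in $\varepsilon$.

*At $\varepsilon$.* $L_{\kappa^{+\omega}}[A]$ violates Replacement via $n\mapsto\kappa^{+n}$, which is definable there. By elementarity $L_\varepsilon[A]\not\models ZF^-$, so $\varepsilon\notin\Gamma_\delta$.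

*Above $\varepsilon$.* By Lemma 11.3 no $\gamma'>\varepsilon$ is in $\Gamma_\delta$.

Thus $\Gamma_\delta$ is an unbounded subset of $\varepsilon$, which is a limit ordinal. It has no largest element, so $\delta\in E\cap C$. $\square$

## 13. The box powers of $X_E$ are Baire

Let $X=X_E$ be the space of Section 10 for $S=E$. It is metrizable, and by Lemma 12.2 and Proposition 10.1 it is not weakly $\alpha$-favorable. Theorem 2 follows from:

**Proposition 13.1.** Every box power $X^\mu$ is Baire.

*Proof.* We may assume $\mu>0$. By Lemma 3.1, let $\sigma$ be a strategy for ONE on $X^\mu$; we show that it is not winning.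

**Step 1: the countable hull.** *It supplies the functions that TWO will dominate.* Take a regular $\theta>\kappa$ so large that $\sigma$, $\mu$, $X^\mu$ and the power set of $X^\mu$ are in $H(\theta)$. Put $p=(\sigma,\mu,E)$ and $M=\mathrm{Hull}^\theta(\{p,\kappa,\lambda,A\})$, which is countable. Enumerate the functions $\mu\to\kappa$ in $M$ as $(g_k)_{k<\omega}$.

**Step 2: TWO's moves.** *TWO pushes all coordinates at once above the first few $g_k$.* When ONE plays $U_n$, let $u_n:\mu\to\kappa^{<\omega}$ be the least function with $\prod_i[u_n(i)]\subseteq U_n$, let
$$f_n(i)=\max\bigl(\{g_0(i),\dots,g_n(i)\}\cup\operatorname{ran}u_n(i)\bigr)+1,$$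
and let TWO play $V_n=\prod_i[u_n(i)^\frown f_n(i)]$. By induction $U_n,u_n,f_n,V_n\in M$: ONE's move is computed by $\sigma$ from the finitely many earlier $V_k\in M$, and $f_n$ is defined from $u_n$ and the finitely many $g_0,\dots,g_n\in M$. (The whole enumeration need not be in $M$, and is not used inside $M$.)

**Step 3: the limit point and its suprema.** *We compute the supremum in each coordinate.* Since $\prod_i[u_{n+1}(i)]\subseteq U_{n+1}\subseteq V_n$ with non-empty factors, $u_{n+1}(i)\supseteq u_n(i)^\frown f_n(i)$. Let $x_i=\bigcup_nu_n(i)\in\kappa^\omega$. Each $f_n(i)$ is an entry of $x_i$, and all entries of $u_n(i)$ are $<f_n(i)$. So $\sup x_i=\sup_nf_n(i)$. As $f_n\in M$, and $f_n\ge g_k$ pointwise for $k\le n$,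
$$\sup x_i=\sup\{g(i):g\in M,\ g:\mu\to\kappa\}.\tag{4}$$
This is the ordinal (3).

**Step 4: the ordinal (4) is a hull ordinal.** *This brings Lemma 12.1 into play, with $i$ as an additional parameter.* Let $M_i=\mathrm{Hull}^\theta(\{p,i,\kappa,\lambda,A\})$. We claim
$$M_i\cap\kappa=\{g(i):g\in M,\ g:\mu\to\kappa\}.$$
The inclusion $\supseteq$ holds because $M\cup\{i\}\subseteq M_i$. Conversely, let $\zeta\in M_i\cap\kappa$, say $\zeta=\tau(i,p,\kappa,\lambda,A)$ for a Skolem term $\tau$. Let $g:\mu\to\kappa$ be defined by $g(j)=\tau(j,p,\kappa,\lambda,A)$ if this is an ordinal $<\kappa$, and $g(j)=0$ otherwise. This $g$ is in $H(\theta)$ and is definable there from $p,\kappa,\lambda,A$ (recall that $\mu$ is a component of $p$), so $g\in M$. And $g(i)=\zeta$.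

Hence $\sup x_i=\sup(M_i\cap\kappa)$. By Lemma 11.2, applied with the parameter $(p,i)$, $\sup x_i=N_i\cap\kappa$, where $N_i=\mathrm{Hull}^\theta(\lambda\cup\{p,i,\kappa,\lambda,A\})$. By Lemma 12.1, with the same parameter, this ordinal is in $T$, hence not in $E$.

**Step 5: TWO wins.** So $x_i\in X$ for every $i<\mu$. As $x_i\supseteq u_n(i)^\frown f_n(i)$ for all $n$, the point $(x_i)_{i<\mu}$ lies in $\bigcap_nV_n$. TWO wins this play, so $\sigma$ is not winning. $\square$

So $X$ is metrizable, all its box powers are Baire, and it is not weakly $\alpha$-favorable. This proves Theorem 2. $\blacksquare$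

## 14. Models of $V=L[A]$, and independence

Theorem 2 applies in $L$. It applies in every set-generic extension of $L$: the generic filter is a subset of a set in $L$, and can be coded by a set $A$ of ordinals. So no set forcing over $L$ forces (GS), while the class forcing of Section 5, defined over $L$, does.

Theorem 2 also applies in $L[U]$ with $U$ a normal measure. The set $U\cap L[U]$ belongs to $L[U]$, a model of ZFC, so there it can be coded by a set $A$ of ordinals. Then $L[A]$ computed in $L[U]$ contains $U\cap L[U]$, hence equals $L[U]$. Thus the presence of a measurable cardinal does not by itself imply (GS). Together with Theorem 1: if ZFC is consistent, (GS) is independent of ZFC.
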